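\title{Pluriclosed flow on Kodaira surfaces}

\begin{abstract}
We prove that on a Kodaira surface the pluriclosed flow $\omega_t$ starting from any pluriclosed metric exists for all time, that $(M,\omega_t/t)$ has diameter $O(t^{-1/4})$, and that on the universal cover the parabolic blowdowns converge smoothly, without passing to a subsequence, to an explicit locally homogeneous expanding soliton. This confirms a conjecture stated by Streets. On primary Kodaira surfaces the solution also approaches a locally homogeneous solution at the rate $e^{-c\sqrt t}$. The proof rewrites the flow as a pair of coupled Hermitian--Yang--Mills flows on one rank-two bundle: one metric records the conformal class, the other the volume form together with a potential for the torsion.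
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $(M,J)$ be a compact complex surface, $g$ a Hermitian metric and $\omega=g(J\cdot,\cdot)$ its K\"ahler form. The metric is \emph{pluriclosed} if $\partial\bar\partial\omega=0$, which is weaker than the K\"ahler condition $d\omega=0$. The \emph{Bismut connection} $\nabla^B$ is the unique connection that preserves $g$ and $J$ and whose torsion, with all indices lowered, is totally skew-symmetric. Its Ricci form $\rho_B$ is $\sqrt{-1}$ times the curvature of the induced connection on $K^{-1}=\Lambda^2T^{1,0}M$. The \emph{pluriclosed flow} is the equation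
\begin{equation}\label{eq:pcf}
\partial_t\omega=-(\rho_B)^{1,1}
\end{equation}
for a family of pluriclosed metrics. It preserves the pluriclosed condition and reduces to K\"ahler--Ricci flow when $\omega$ is K\"ahler; both facts can be read off from formula \eqref{eq:flow} below. On a compact manifold every pluriclosed metric is the initial value of a unique short-time solution \cite{ST}. One can therefore run the flow on surfaces that carry no K\"ahler metric and ask which geometry it finds.

A \emph{Kodaira surface} is a compact complex surface with Kodaira dimension $0$ and odd first Betti number. It is either an elliptic fiber bundle over an elliptic curve (a \emph{primary} Kodaira surface) or a finite unramified quotient of one (a \emph{secondary} Kodaira surface), and it carries a geometric structure modeled on $\mathrm{Nil}^3\times\mathbb R$.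

Since $\rho_B$ does not change when $\omega$ is multiplied by a constant, $s^{-1}\omega(st)$ is again a solution for each $s>0$; it describes the flow at time scale $s$. On $M$ these rescaled metrics may shrink to a point, so one passes to the lift $\tilde\omega(t)$ on the universal cover $\tilde M$. A \emph{blowdown limit} is a limit $\tilde\omega_\infty(t)=\lim_{s\to\infty}s^{-1}\tilde\omega(st)$, in the sense of smooth convergence of solutions modulo diffeomorphisms, which is a nondegenerate solution for $t>0$. An \emph{expanding soliton} is a solution that evolves only by scaling up and by pullback under diffeomorphisms, and a metric on $\tilde M$ is \emph{locally homogeneous} if it is invariant under a transitive group of isometries. The following conjecture is stated in \cite{Streets}.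

\begin{quote}
\emph{Let $(M,J)$ be a Kodaira surface and $\omega_0$ a pluriclosed metric. Then the pluriclosed flow with initial value $\omega_0$ exists on $[0,\infty)$, the spaces $(M,\omega_t/t)$ converge to a point in the Gromov--Hausdorff topology, and on the universal cover there is a blowdown limit which is a locally homogeneous expanding soliton.}
\end{quote}

We prove this conjecture. To state the result with its explicit limit we need coordinates.

\subsection*{Coordinates on a primary Kodaira surface}
For $\alpha,\gamma\in\mathbb C$ let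
\[
n_{\alpha,\gamma}(z,v)=(z+\alpha,\;v+\bar\alpha z+\gamma),\qquad (z,v)\in\mathbb C^2 .
\]
These maps form a group $N$ acting simply transitively on $\mathbb C^2$, with $n_{\alpha,\gamma}n_{\alpha',\gamma'}=n_{\alpha+\alpha',\,\gamma+\gamma'+\bar\alpha\alpha'}$. Commutators translate $v$ by the purely imaginary numbers $\bar\alpha\alpha'-\alpha\bar\alpha'$, and $N\cong\mathrm{Nil}^3\times\mathbb R$. By \cite[\S6]{Kodaira} and \cite[V.5]{BHPV}, a primary Kodaira surface is a quotient $M=\Gamma\backslash\mathbb C^2$, where $\Gamma\subset N$ is generated by four elements $n_{\alpha_j,\gamma_j}$ with $\alpha_1=\alpha_2=0$, the groups $\Lambda=\mathbb Z\alpha_3+\mathbb Z\alpha_4$ and $\Lambda'=\mathbb Z\gamma_1+\mathbb Z\gamma_2$ are lattices in $\mathbb C$, and $\{n_{0,\gamma}:\gamma\in\Lambda'\}$ is the kernel of $\Gamma\to\Lambda$; moreover $h^{0,1}(M)=2$. The coordinate $z$ induces the bundle $\pi\colon M\to B=\mathbb C/\Lambda$ with fiber $\mathbb C/\Lambda'$.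

The $(1,0)$-forms and the dual vector fields
\[
\varphi=dz,\qquad \psi=dv-\bar z\,dz,\qquad Z=\partial_z+\bar z\,\partial_v,\qquad V=\partial_v
\]
are $N$-invariant and descend to $M$. They satisfy
\begin{equation}\label{eq:structure}
d\varphi=0,\qquad d\psi=\varphi\wedge\bar\varphi,\qquad [Z,\bar Z]=\bar V-V,
\end{equation}
and all other brackets among $Z,V,\bar Z,\bar V$ vanish. In particular $\partial\psi=0$, $\bar\partial\bar\psi=0$ and $\partial\bar\psi=-\varphi\wedge\bar\varphi$. The holomorphic $2$-form $\Theta=dz\wedge dv=\varphi\wedge\psi$ trivializes the canonical bundle. There is no K\"ahler metric: $\int_M\omega\wedge\sqrt{-1}\varphi\wedge\bar\varphi$ is positive for a Hermitian metric, but it vanishes for closed $\omega$ because $\varphi\wedge\bar\varphi$ is exact.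

Let $d\mu$ be Lebesgue measure on $\mathbb C^2$; it is $N$-invariant, and we normalize it to have mass $1$ on $M$. The fields $Z,V,\bar Z,\bar V$ are divergence free for $d\mu$, so $\int_MXf\,d\mu=0$ for each of them. Let $g_N$ be the invariant metric for which $(Z,V)$ is unitary. Finally, the biholomorphisms
\[
\delta_s(z,v)=(s^{1/4}z,\;s^{1/2}v),\qquad s>0,
\]
satisfy $\delta_s^*\varphi=s^{1/4}\varphi$, $\delta_s^*\psi=s^{1/2}\psi$ and $\delta_s^{-1}n_{\alpha,\gamma}\delta_s=n_{s^{-1/4}\alpha,\,s^{-1/2}\gamma}$.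

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $M$ be a Kodaira surface and $\omega_0$ a pluriclosed metric on $M$. If $M$ is primary, let $\beta=\int_Mg(V,\bar V)\,d\mu>0$, computed at $t=0$. If $M$ is secondary, use the coordinates of a primary cover and the number $\beta$ of the lifted metric.
\begin{enumerate}
\item[(a)] The pluriclosed flow $\omega_t$ with initial value $\omega_0$ exists on $[0,\infty)$.
\item[(b)] $\operatorname{diam}(M,\omega_t/t)=O(t^{-1/4})$; hence $(M,\omega_t/t)$ converges to a point in the Gromov--Hausdorff sense.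
\item[(c)] On $\tilde M=\mathbb C^2$, as $s\to\infty$,
\[
s^{-1}\delta_s^*\tilde\omega(st)\;\longrightarrow\;\omega_\infty(t)=\sqrt{-1}\big(2\sqrt{\beta t}\;\varphi\wedge\bar\varphi+\beta\,\psi\wedge\bar\psi\big)\quad\text{in }C^\infty_{\mathrm{loc}}\big(\mathbb C^2\times(0,\infty)\big).
\]
\item[(d)] $\omega_\infty$ is an $N$-invariant solution with $\omega_\infty(t)=t\,\delta_{1/t}^*\omega_\infty(1)$, that is, a locally homogeneous expanding soliton.
\end{enumerate}
\end{theorem}

The second result is sharper and is not needed for the first.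

\begin{theorem}\label{thm:sharp}
Let $M$ be primary. There are $t_*\in\mathbb R$, $w_\infty\in\mathbb C$ and $c>0$ such that for each $k$, as $t\to\infty$,
\[
\Big\|\omega_t-\sqrt{-1}\Big(2\sqrt{\beta(t+t_*)}\;\varphi\wedge\bar\varphi+\beta\,(\psi-w_\infty\varphi)\wedge\overline{(\psi-w_\infty\varphi)}\Big)\Big\|_{C^k(M,g_N)}=O\big(e^{-c\sqrt t}\big),
\]
and the comparison metric is an exact locally homogeneous solution.
\end{theorem}

\subsection*{Plan of the proof}
In Section~\ref{sec:model} we write the flow in coordinates and solve it for $N$-invariant metrics, which explains all the exponents above. A general metric is a system of four real functions, and the difficulty is to find quantities that obey a maximum principle. Section~\ref{sec:hym} encodes the solution in two Hermitian metrics $G_1,G_2$ of determinant one on a rank-two bundle $E$, each described by a height $y_i>0$ and a complex function $w_i$, and shows that both solve the Hermitian--Yang--Mills heat equation with respect to $g$. In Section~\ref{sec:mp}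 a single Bochner formula then gives a bound on the distance between $G_1$ and $G_2$, a gradient bound, linear growth, and long-time existence. These estimates do not see the rate $y_i\sim t^{1/4}$ of the invariant solutions. The lower bound $y_1\ge ct^{1/4}$, proved in Section~\ref{sec:lower} by an integral argument, is the heart of the paper: it is where the nontrivial Dolbeault class of the torsion is used. The matching upper bound and the decay of gradients follow in Section~\ref{sec:upper}, Theorem~\ref{thm:main} in Section~\ref{sec:blowdown}, and Theorem~\ref{thm:sharp} in Section~\ref{sec:sharp}.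

\section{The flow in coordinates and the invariant solutions}\label{sec:model}

\subsection*{Conventions}
In holomorphic coordinates $(z^1,z^2)$, which on $\mathbb C^2$ are always $(z,v)$, we write $g_{k\bar l}=g(\partial_k,\partial_{\bar l})$, $\omega=\sqrt{-1}\,g_{k\bar l}\,dz^k\wedge d\bar z^l$ and $g^{k\bar l}g_{m\bar l}=\delta^k_m$. Indices after a comma are partial derivatives, and a dot is $\partial_t$. For $(1,0)$-forms, $\langle\alpha,\alpha'\rangle=g^{k\bar l}\alpha_k\overline{\alpha'_l}$; for a $(0,1)$-form, $|\kappa|=|\bar\kappa|$; for a $(1,0)$-vector, $|X|^2=g(X,\bar X)$. Norms without subscript refer to $g=g_t$. The Chern connection $\nabla^C$ of $g$ is given by $\nabla^C_p\partial_k=\Gamma^m_{pk}\partial_m$ with $\Gamma^m_{pk}=g^{m\bar l}g_{k\bar l,p}$, and $\nabla^C_{\bar p}\partial_k=0$. It preserves $g$ and $J$, and its torsion has no $(1,1)$-part. Put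
\[
T_{pk\bar l}=g_{k\bar l,p}-g_{p\bar l,k},\qquad T^m_{pk}=g^{m\bar l}T_{pk\bar l},\qquad \tau_p=g^{k\bar l}T_{pk\bar l},\qquad\rho_C=-\sqrt{-1}\,\partial\bar\partial\log\det g .
\]
These are the Chern torsion, its trace, and the Chern--Ricci form. On functions let
\[
\Delta f=g^{k\bar l}f_{,k\bar l},\qquad L=\partial_t-\Delta .
\]
The operator $\Delta$ is real and elliptic, and $\Delta f\le0$ at a maximum of $f$. Hence the \emph{maximum principle}: if $Lf\le0$ on a compact manifold, then $\max f(\cdot,t)$ is nonincreasing.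

\begin{lemma}\label{lem:bismut}
The flow \eqref{eq:pcf} is
\begin{equation}\label{eq:flow}
\partial_t\omega=-\rho_C+\sqrt{-1}\,\bar\partial\tau-\sqrt{-1}\,\partial\bar\tau,
\end{equation}
that is, $\dot g_{p\bar q}=(\log\det g)_{,p\bar q}-\partial_{\bar q}\tau_p-\partial_p\overline{\tau_q}$.
\end{lemma}

\begin{proof}
Let $a=\nabla^B-\nabla^C$ and let $H$ be the Bismut torsion $3$-form, so that $H(X,Y,W)=T(X,Y,W)+g(a_XY-a_YX,W)$. Both connections preserve types and $g$, so $a_X$ preserves types and is skew. Take $X,Y,W\in T^{1,0}$. Since $T(X,\bar Y)=0$ and $g(a_{\bar Y}X,W)=0$, we get $g(a_X\bar Y,W)=H(X,\bar Y,W)$, hence $g(a_XW,\bar Y)=H(X,W,\bar Y)$. Therefore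
\[
H(X,W,\bar Y)=T(X,W,\bar Y)+H(X,W,\bar Y)-H(W,X,\bar Y)=T(X,W,\bar Y)+2H(X,W,\bar Y),
\]
so $g(a_XW,\bar Y)=-T(X,W,\bar Y)$, and the trace of $a_X$ on $T^{1,0}$ is $-\tau(X)$. The connections induced on $K^{-1}$ are both unitary, so they differ by an imaginary $1$-form, which must be $-\tau+\bar\tau$. Thus $\rho_B=\rho_C+\sqrt{-1}\,d(\bar\tau-\tau)$, and the $(1,1)$-part is $\rho_C-\sqrt{-1}\,\bar\partial\tau+\sqrt{-1}\,\partial\bar\tau$.
\end{proof}

The right side of \eqref{eq:flow} is annihilated by $\partial\bar\partial$, and it equals $-\rho_C$ when $\tau=0$. On a surface $\tau$ determines the whole torsion.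

\begin{lemma}\label{lem:dim2}
In complex dimension two,
\[
T_{pk\bar l}=\tau_pg_{k\bar l}-\tau_kg_{p\bar l},\qquad\partial\omega=\tau\wedge\omega,\qquad Q_{p\bar q}:=g^{k\bar l}g^{m\bar n}T_{pk\bar n}\overline{T_{ql\bar m}}=|\tau|^2g_{p\bar q}.
\]
\end{lemma}

\begin{proof}
Take coordinates with $g_{k\bar l}=\delta_{kl}$ at a point. The tensor $T$ is determined by $T_{12\bar2}=\tau_1$ and $T_{12\bar1}=-\tau_2$, and these are the corresponding components of the right side of the first identity. The second identity is the first one written with forms. Finally $Q_{p\bar q}=\sum_{k,m}T_{pk\bar m}\overline{T_{qk\bar m}}$. For $p=q$ this is $\sum_m|T_{12\bar m}|^2=|\tau|^2$; for $p\ne q$ each term vanishes, since $k$ equals $p$ or $q$.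
\end{proof}

\subsection*{The invariant solutions}
Completing the square, every $N$-invariant Hermitian metric has the form
\begin{equation}\label{eq:invariant}
\omega=\sqrt{-1}\big(a\,\varphi\wedge\bar\varphi+b\,\theta\wedge\bar\theta\big),\qquad\theta=\psi-w\varphi,
\end{equation}
with constants $a,b>0$ and $w\in\mathbb C$. Here $a$ is the size of the base, $b$ the size of the fiber, and $w$ the tilt of the horizontal distribution $\ker\theta$.

\begin{proposition}\label{prop:ode}
Every metric \eqref{eq:invariant} is pluriclosed, with $\partial\omega=-\sqrt{-1}\,b\,\Theta\wedge\bar\varphi$. A family of such metrics solves the flow if and only if $b$ and $w$ are constant and $a=2\sqrt{b(t+t_*)}$ for a constant $t_*$.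
\end{proposition}

\begin{proof}
By \eqref{eq:structure}, $\partial\theta=0$, $\bar\partial\theta=\varphi\wedge\bar\varphi$ and $\partial\bar\theta=-\varphi\wedge\bar\varphi$. So $\partial\omega=\sqrt{-1}\,b\,\theta\wedge\varphi\wedge\bar\varphi=-\sqrt{-1}\,b\,\Theta\wedge\bar\varphi$, which is $\bar\partial$-closed. Solving $\tau\wedge\omega=\partial\omega$ gives $\tau=(b/a)\theta$. Since $\det g=ab$ is constant in space, $\rho_C=0$, and \eqref{eq:flow} becomes $\partial_t\omega=2\sqrt{-1}\,(b/a)\,\varphi\wedge\bar\varphi$. The coefficients of $\psi\wedge\bar\psi$, $\varphi\wedge\bar\psi$ and $\varphi\wedge\bar\varphi$ give $\dot b=0$, $(bw)\dot{}=0$ and $\dot a=2b/a$, that is, $(a^2)\dot{}=4b$.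
\end{proof}

The torsion alone drives these solutions: the fibers keep their size and lengths in the base grow like $t^{1/4}$. Since $\omega\ge\sqrt{-1}\,a\,\varphi\wedge\bar\varphi$, the diameter of $(M,\omega_t/t)$ is at least a constant times $t^{-1/4}$, so the exponent in Theorem~\ref{thm:main}(b) cannot be improved. The rescaled forms $s^{-1}\tilde\omega(st)$ themselves tend to $0$, so diffeomorphisms are needed in the blowdown. To keep both coefficients of order one, $z$ must be dilated by $s^{1/4}$ and $v$ by $s^{1/2}$, and these are exactly the weights that respect $d\psi=\varphi\wedge\bar\varphi$. One finds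
\[
s^{-1}\delta_s^*\tilde\omega(st)=\sqrt{-1}\Big(2\sqrt{b(t+t_*/s)}\;\varphi\wedge\bar\varphi+b\,(\psi-s^{-1/4}w\varphi)\wedge\overline{(\psi-s^{-1/4}w\varphi)}\Big),
\]
which converges to $\omega_\infty(t)$ with $\beta=b$. The blowdown remembers $b$ and forgets $t_*$ and $w$. For general initial data one expects the flow to smooth out the inhomogeneity, with $b$ replaced by its average; Theorem~\ref{thm:sharp} says that the solution then approaches one member of this three-parameter family.

\section{Two coupled Hermitian--Yang--Mills flows}\label{sec:hym}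

Until the end of Section~\ref{sec:blowdown}, where secondary surfaces are treated, $M$ is primary and $\omega_t$ is the solution on its maximal interval $[0,T)$. The family $\lambda\omega_{t/\lambda}$ is a solution with $\beta$ replaced by $\lambda\beta$, so we \emph{normalize} $\beta=1$. The letters $C,c$ denote positive constants that depend only on $M$ and $\omega_0$.

\subsection*{Evolving metrics on holomorphic bundles}
Let $W$ be a holomorphic vector bundle with a time-dependent Hermitian metric $H$, linear in the first slot. In a holomorphic frame $\epsilon_a$ let $H_{a\bar b}=H(\epsilon_a,\epsilon_b)$, and let an endomorphism $X$ have the matrix defined by $X\epsilon_a=X_a{}^b\epsilon_b$. The Chern connection is $\nabla_k\epsilon_a=(H_{,k}H^{-1})_a{}^b\epsilon_b$, $\nabla_{\bar k}\epsilon_a=0$, and its curvature is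
\[
F_{k\bar l}=[\nabla_k,\nabla_{\bar l}]=-\partial_{\bar l}(H_{,k}H^{-1})=-(H_{,k\bar l}-H_{,k}H^{-1}H_{,\bar l})H^{-1}.
\]
Let $K_H=g^{k\bar l}F_{k\bar l}$ and define the $H$-self-adjoint endomorphism
\[
\mathcal R_H=\dot HH^{-1}+K_H .
\]
The equation $\mathcal R_H=0$ is the \emph{Hermitian--Yang--Mills flow} with respect to the evolving metric $g$. In a holomorphic frame it reads
\begin{equation}\label{eq:hym}
\dot H=g^{k\bar l}\big(H_{,k\bar l}-H_{,k}H^{-1}H_{,\bar l}\big).
\end{equation}
The defect $\mathcal R$ obeys three rules: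
\begin{equation}\label{eq:rules}
\mathcal R_{H^*}=-\mathcal R_H^{\,\mathsf T},\qquad\mathcal R_{H\otimes H'}=\mathcal R_H\otimes1+1\otimes\mathcal R_{H'},\qquad\mathcal R_{e^fH}=\mathcal R_H+(Lf)\,\mathrm{Id},
\end{equation}
and $\operatorname{tr}\mathcal R_H=L\log\det H$. Indeed, $\mathcal R_H=(\partial_tH)H^{-1}-g^{k\bar l}\partial_{\bar l}\big((\partial_kH)H^{-1}\big)$, and for $\partial=\partial_t$ or $\partial_k$ the expression $(\partial H)H^{-1}$ changes to minus its transpose under $H\mapsto H^*=(H^{-1})^{\mathsf T}$, is additive under tensor products, gains $\partial f$ under $H\mapsto e^fH$, and has trace $\partial\log\det H$.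

For pluriclosed metrics the flow is $\dot g=-S+Q$, where $S_{p\bar q}=g^{k\bar l}(-g_{p\bar q,k\bar l}+g^{m\bar n}g_{p\bar n,k}g_{m\bar q,\bar l})$ is $K_g$ with an index lowered \cite{ST}. On a surface this takes the following form; we include the computation.

\begin{lemma}\label{lem:defect}
Along the flow, $\mathcal R_g=|\tau|^2\,\mathrm{Id}$ on $T^{1,0}$, $\mathcal R_{g^*}=-|\tau|^2\,\mathrm{Id}$ on $\Lambda^{1,0}$, and $L\log\det g=2|\tau|^2$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dim2} and \eqref{eq:rules} it suffices to prove $\dot g=-S+Q$. A quadratic holomorphic change of coordinates alters $g_{p\bar q,k}$ at a point by an arbitrary tensor symmetric in $p,k$. So there are coordinates with $g_{p\bar q}=\delta_{pq}$ and $g_{p\bar q,k}=\frac12T_{kp\bar q}$ at the given point. There $\partial_{\bar q}g^{k\bar l}=-\overline{g_{k\bar l,q}}=-\frac12\overline{T_{qk\bar l}}$, and with summation over $k$,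
\begin{align*}
-(\log\det g)_{,p\bar q}&=-g_{k\bar k,p\bar q}+\tfrac14Q_{p\bar q},&
\partial_{\bar q}\tau_p&=g_{k\bar k,p\bar q}-g_{p\bar k,k\bar q}-\tfrac12Q_{p\bar q},\\
S_{p\bar q}&=-g_{p\bar q,k\bar k}+\tfrac14Q_{p\bar q},&
\partial_p\overline{\tau_q}&=g_{k\bar k,p\bar q}-g_{k\bar q,p\bar k}-\tfrac12Q_{p\bar q}.
\end{align*}
By Lemma~\ref{lem:bismut}, $-\dot g_{p\bar q}=g_{k\bar k,p\bar q}-g_{p\bar k,k\bar q}-g_{k\bar q,p\bar k}-\frac34Q_{p\bar q}$. The condition $\partial\bar\partial\omega=0$ says $g_{p\bar q,k\bar l}+g_{k\bar l,p\bar q}=g_{k\bar q,p\bar l}+g_{p\bar l,k\bar q}$, so the second-order terms equal $-g_{p\bar q,k\bar k}$, and $-\dot g=S-Q$.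
\end{proof}

So the defect of $g$ is a multiple of the identity, and by the third rule in \eqref{eq:rules} a conformal factor removes it. Since $\Theta$ trivializes $K$, the function $\det g$ is globally defined on $M$ and supplies this factor:
\begin{equation}\label{eq:G2}
\mathcal R_{(\det g)^{1/2}g^*}=-|\tau|^2+\tfrac12L\log\det g=0 .
\end{equation}
This uses dimension two twice, through $Q=|\tau|^2g$ and through the rank in the trace.

\subsection*{Parameters of the metric}
Define functions on $M\times[0,T)$ by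
\[
y_1^2=\det g,\qquad \frac1{y_1y_2}=|\varphi|^2,\qquad w_2=\frac{\langle\psi,\varphi\rangle}{|\varphi|^2},\qquad b=\frac{y_1}{y_2},\qquad u_i=\log y_i,
\]
with $y_i>0$ and the determinant taken in the coordinates $(z,v)$. Then $\theta=\psi-w_2\varphi$ is orthogonal to $\varphi$, and $\det g=|\varphi|^{-2}|\theta|^{-2}$ gives $|\theta|^{-2}=b$. Hence
\begin{equation}\label{eq:param}
\begin{gathered}
\omega=\sqrt{-1}\big(y_1y_2\,\varphi\wedge\bar\varphi+b\,\theta\wedge\bar\theta\big),\qquad |V|^2=b,\qquad g(Z,\bar V)=-bw_2,\\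
|Z|^2=y_1y_2+b|w_2|^2,\qquad|Z+w_2V|^2=y_1y_2 .
\end{gathered}
\end{equation}
The field $Z+w_2V$ is the lift of $\partial_z$ orthogonal to the fibers.

\begin{lemma}\label{lem:conserved}
For all $t$, $\int_Mb\,d\mu=1$, and $w_\infty:=\int_Mb\,w_2\,d\mu$ does not depend on $t$.
\end{lemma}

\begin{proof}
The $(1,1)$-forms $\varphi\wedge\bar\varphi$ and $\varphi\wedge\bar\psi$ are closed by \eqref{eq:structure}. By \eqref{eq:flow}, $\partial_t\omega=\partial\eta'+\bar\partial\eta''$ with global forms $\eta',\eta''$, so by Stokes' theorem the integrals of $\omega\wedge\varphi\wedge\bar\varphi$ and $\omega\wedge\varphi\wedge\bar\psi$ are constant. By \eqref{eq:param} these forms are constant multiples of $b\,d\mu$ and $b\bar w_2\,d\mu$.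
\end{proof}

\subsection*{Determinant-one metrics on the bundle $E$}
Let $E$ be the holomorphic cotangent bundle of $M$. We write $E$ when it carries one of the metrics $G$ below, and $\Lambda^{1,0}$ when it carries $g^*$. It has the global smooth frame $e_1=\psi$, $e_2=\varphi$ with
\[
\bar\partial e_1=-\bar\varphi\otimes e_2,\qquad\bar\partial e_2=0,
\]
and on $\mathbb C^2$ the holomorphic frame $\tilde e_1=e_1+\bar ze_2=dv$, $\tilde e_2=e_2=dz$, which changes under $\Gamma$ by constant unipotent matrices. A Hermitian metric on $E$ of determinant one in the frame $e$ is given by unique functions $y>0$ and $w$ on $M$ through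
\begin{equation}\label{eq:Gyw}
G(e_1,e_1)=y+|w|^2/y=:A,\qquad G(e_1,e_2)=w/y,\qquad G(e_2,e_2)=1/y .
\end{equation}
In the frame $\tilde e$ its matrix has the same form with $w$ replaced by $\tilde w=w+\bar z$. Put $u=\log y$ and $\kappa=\bar\partial\tilde w=\bar\varphi+\bar\partial w$, and note $\partial\tilde w=\partial w$.

\begin{lemma}\label{lem:scalar}
For the metric \eqref{eq:Gyw}, the equation $\mathcal R_G=0$ is equivalent to
\begin{equation}\label{eq:scalar}
Lu=|\kappa|^2/y^2,\qquad\dot w=g^{k\bar l}\big(\kappa_{\bar l,k}-2u_{,k}\kappa_{\bar l}\big).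
\end{equation}
Moreover
\begin{equation}\label{eq:energy}
\mathcal E:=g^{k\bar l}\operatorname{tr}\big(G_{,k}G^{-1}G_{,\bar l}G^{-1}\big)=2|\partial u|^2+y^{-2}\big(|\kappa|^2+|\partial w|^2\big).
\end{equation}
\end{lemma}

\begin{proof}
In the frame $\tilde e$ write $G=UYU^*$ with $Y=\operatorname{diag}(y,1/y)$ and $U=\begin{pmatrix}1&\tilde w\\0&1\end{pmatrix}$. Since $\partial_k\overline{\tilde w}=\overline{\kappa_{\bar k}}$,
\[
P_k:=U^{-1}G_{,k}(U^*)^{-1}=\begin{pmatrix}yu_{,k}&w_{,k}/y\\ \overline{\kappa_{\bar k}}/y&-u_{,k}/y\end{pmatrix},\qquad G_{,k}G^{-1}G_{,\bar l}=URU^*,\qquad R=P_kY^{-1}P_l^* .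
\]
The entries of $R$ are
\[
R_{11}=yu_{,k}u_{,\bar l}+\frac{w_{,k}\overline{w_{,l}}}y,\qquad R_{12}=\frac{u_{,k}\kappa_{\bar l}-w_{,k}u_{,\bar l}}y,\qquad R_{22}=\frac{u_{,k}u_{,\bar l}}y+\frac{\overline{\kappa_{\bar k}}\kappa_{\bar l}}{y^3}.
\]
The trace in \eqref{eq:energy} is $\operatorname{tr}(RY^{-1})=R_{11}/y+yR_{22}$, which proves \eqref{eq:energy}. The $(2,2)$ and $(1,2)$ entries of $URU^*$ are $R_{22}$ and $R_{12}+\tilde wR_{22}$, and
\[
(1/y)_{,k\bar l}=\frac{u_{,k}u_{,\bar l}-u_{,k\bar l}}y,\qquad(\tilde w/y)_{,k\bar l}=\frac{\kappa_{\bar l,k}-u_{,k}\kappa_{\bar l}-w_{,k}u_{,\bar l}}y+\tilde w\,(1/y)_{,k\bar l}.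
\]
Let $X=\mathcal R_GG$ be the left side minus the right side of \eqref{eq:hym}. Then
\[
X_{22}=-\frac1y\Big(Lu-\frac{|\kappa|^2}{y^2}\Big),\qquad X_{12}=\frac1y\Big(\dot w-g^{k\bar l}\big(\kappa_{\bar l,k}-2u_{,k}\kappa_{\bar l}\big)\Big)+\tilde wX_{22}.
\]
So \eqref{eq:scalar} is equivalent to $X_{22}=X_{12}=0$. The matrix $X$ is Hermitian and $\operatorname{tr}(XG^{-1})=L\log\det G=0$. If $X_{22}=X_{12}=0$, this trace equals $X_{11}(G^{-1})_{11}=X_{11}/y$, so $X=0$.
\end{proof}

\subsection*{The torsion potential}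
By \eqref{eq:G2}, the metric $y_1g^*$ on $E$ solves the Hermitian--Yang--Mills flow. It determines $g$ only up to the factor $y_1$, whose equation $Lu_1=|\tau|^2$ involves the torsion. This equation looks like the first equation in \eqref{eq:scalar}. To make the resemblance exact, we need a $(0,1)$-form $\kappa_1$ with $|\kappa_1|=y_1|\tau|$ that lies in the Dolbeault class of $\bar\varphi$ and whose potential solves the second equation in \eqref{eq:scalar}. Dividing $\partial\omega$ by $\Theta$ produces it. Define $\kappa_1$ by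
\[
\partial\omega=-\sqrt{-1}\,\Theta\wedge\kappa_1,\qquad\text{that is,}\qquad\kappa_{1\bar l}=-T_{12\bar l}=\tau_2g_{1\bar l}-\tau_1g_{2\bar l}.
\]

\begin{lemma}\label{lem:potential}
\begin{enumerate}
\item[(a)] $|\kappa_1|^2=y_1^2|\tau|^2$.
\item[(b)] There is a smooth function $w_1$ on $M\times[0,T)$, unique at each time, with $\kappa_1=\bar\varphi+\bar\partial w_1$ and $\int_Mw_1\,d\mu=0$. It satisfies $\dot w_1=g^{k\bar l}(\kappa_{1\bar l,k}-2u_{1,k}\kappa_{1\bar l})$.
\item[(c)] $Zb+V(bw_2)=-\kappa_1(\bar V)$.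
\end{enumerate}
\end{lemma}

\begin{proof}
Write $\kappa=\kappa_1$. From the definition, $g^{1\bar l}\kappa_{\bar l}=\tau_2$ and $g^{2\bar l}\kappa_{\bar l}=-\tau_1$.

(a) We have $|\kappa|^2=\overline{\kappa_{\bar1}}\,\tau_2-\overline{\kappa_{\bar2}}\,\tau_1=g_{2\bar2}|\tau_1|^2+g_{1\bar1}|\tau_2|^2-g_{2\bar1}\tau_1\overline{\tau_2}-g_{1\bar2}\tau_2\overline{\tau_1}$, and this is $\det g\cdot|\tau|^2$ by Cramer's rule.

(b) \emph{The class of $\kappa$.} Since $\omega$ is pluriclosed, $\Theta\wedge\bar\partial\kappa=0$, so $\bar\partial\kappa=0$. Let $\nu=\Theta\wedge\bar\varphi\wedge\bar\psi$, a nonzero constant multiple of $d\mu$. The forms $\Theta\wedge\bar\varphi$ and $\Theta\wedge\bar\psi$ are $\bar\partial$-closed, so for $\kappa'=c_1\bar\varphi+c_2\bar\psi+\bar\partial w$ Stokes' theorem gives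
\[
\int_M\Theta\wedge\kappa'\wedge\bar\psi=c_1\int_M\nu,\qquad\int_M\Theta\wedge\kappa'\wedge\bar\varphi=-c_2\int_M\nu .
\]
With $\kappa'=0$ this shows that the classes of $\bar\varphi,\bar\psi$ in $H^{0,1}(M)$ are independent. As $h^{0,1}=2$ they form a basis, so $\kappa$ has such a decomposition. Now $\int\partial\omega\wedge\bar\varphi=0$ gives $c_2=0$, and
\[
-\sqrt{-1}\,c_1\int_M\nu=\int_M\partial\omega\wedge\bar\psi=-\int_M\omega\wedge\partial\bar\psi=\sqrt{-1}\int_Mb\,\psi\wedge\bar\psi\wedge\varphi\wedge\bar\varphi=-\sqrt{-1}\int_Mb\,\nu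
\]
gives $c_1=\int b\,d\mu=1$. This provides $w_1(\cdot,0)$ with mean zero. Uniqueness holds because holomorphic functions on $M$ are constant.

\emph{Evolution.} Write $\partial\tau=f\Theta$, so $f=\tau_{2,1}-\tau_{1,2}=\partial_k(g^{k\bar l}\kappa_{\bar l})$ is a function on $M$. By \eqref{eq:flow}, $\partial_t\partial\omega=\sqrt{-1}\,\partial\bar\partial\tau=-\sqrt{-1}\,\bar\partial(f\Theta)=-\sqrt{-1}\,\Theta\wedge\bar\partial f$, that is, $\dot\kappa=\bar\partial f$. Define $w_1$ for $t>0$ by $\dot w_1=f$. Then $\kappa=\bar\varphi+\bar\partial w_1$ persists, and the mean stays zero because $\int f\nu=\int d(\tau\wedge\bar\Theta)=0$. Finally,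
\[
\partial_kg^{k\bar l}=-g^{m\bar l}g^{k\bar n}g_{m\bar n,k}=-g^{m\bar l}g^{k\bar n}\big(g_{k\bar n,m}+T_{km\bar n}\big)=-g^{m\bar l}(2u_{1,m}-\tau_m),
\]
and $\tau_mg^{m\bar l}\kappa_{\bar l}=\tau_1\tau_2-\tau_2\tau_1=0$. Hence $f=g^{k\bar l}(\kappa_{\bar l,k}-2u_{1,k}\kappa_{\bar l})$.

(c) Since $\partial_z=Z-\bar zV$, \eqref{eq:param} gives $g_{2\bar2}=b$ and $g_{1\bar2}=-b(w_2+\bar z)$. So $-\kappa(\bar V)=T_{12\bar2}=\partial_zb+\partial_v\big(b(w_2+\bar z)\big)=Zb+V(bw_2)$.
\end{proof}

The value $h^{0,1}=2$ is used only in (b). Without the normalization one gets $\kappa_1=\beta\bar\varphi+\bar\partial w_1$; the choice $\beta=1$ is what places $(y_1,w_1)$ on the same bundle as $(y_2,w_2)$.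

\begin{proposition}\label{prop:hym}
For $i=1,2$ let $G_i$ be the metric \eqref{eq:Gyw} on $E$ with parameters $(y_i,w_i)$, and let $A_i,\kappa_i,\mathcal E_i$ be the associated quantities. Then $\mathcal R_{G_1}=\mathcal R_{G_2}=0$, and $g^*=G_2/y_1=(G_1)_{22}\,G_2$.
\end{proposition}

\begin{proof}
For $G_1$, the equations \eqref{eq:scalar} hold by Lemma~\ref{lem:defect} and Lemma~\ref{lem:potential}(a),(b). For $G_2$, we compute $y_1|\varphi|^2=1/y_2$, $y_1\langle\psi,\varphi\rangle=w_2/y_2$ and $y_1|\psi|^2=y_1(b^{-1}+|w_2|^2|\varphi|^2)=y_2+|w_2|^2/y_2$. So $G_2=y_1g^*$, and \eqref{eq:G2} applies.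
\end{proof}

In the frame $\tilde e=(dv,dz)$ the pair $(G_1,G_2)$ thus solves a closed semilinear-type system: \eqref{eq:hym} for each $G_i$, with coefficients $g^{k\bar l}$ that are products of entries of $G_1$ and $G_2$. For an invariant solution with $b=1$ one has $y_1=y_2=a^{1/2}$, $w_1=0$, $w_2=w$, $\kappa_i=\bar\varphi$, and \eqref{eq:scalar} reduces to $\dot y/y=y^{-4}$, in agreement with Proposition~\ref{prop:ode}.

\begin{remark}\label{rem:H3}
Positive Hermitian $2\times2$ matrices of determinant one form hyperbolic $3$-space, and $(\tilde w,y)$ are upper half-space coordinates. Each $G_i$ is a map $\mathbb C^2\to\mathbb H^3$ on which $n_{\alpha,\gamma}\in\Gamma$ acts by the horizontal translation $\tilde w\mapsto\tilde w+\bar\alpha$. Such a translation moves a point at height $y$ by at most $|\alpha|/y$, so the maps become less stretched as they rise, and the invariant solutions rise like $t^{1/4}$. We use this picture only as a guide.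
\end{remark}

\section{Maximum principle estimates and long-time existence}\label{sec:mp}

All estimates in this section come from one formula. For a time-dependent section $\sigma$ of $(W,H)$ let $|\nabla'\sigma|^2=g^{k\bar l}\langle\nabla_k\sigma,\nabla_l\sigma\rangle$ and $|\nabla''\sigma|^2=g^{k\bar l}\langle\nabla_{\bar l}\sigma,\nabla_{\bar k}\sigma\rangle$. Then
\begin{equation}\label{eq:bochner}
L|\sigma|^2=2\operatorname{Re}\big\langle\dot\sigma-g^{p\bar q}\nabla_p\nabla_{\bar q}\sigma,\sigma\big\rangle-|\nabla'\sigma|^2-|\nabla''\sigma|^2+\langle\mathcal R_H\sigma,\sigma\rangle .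
\end{equation}
Indeed, $\partial_t|\sigma|^2=2\operatorname{Re}\langle\dot\sigma,\sigma\rangle+\langle\dot HH^{-1}\sigma,\sigma\rangle$, while
\[
\partial_k\partial_{\bar l}|\sigma|^2=\langle\nabla_k\nabla_{\bar l}\sigma,\sigma\rangle+\langle\nabla_{\bar l}\sigma,\nabla_{\bar k}\sigma\rangle+\langle\nabla_k\sigma,\nabla_l\sigma\rangle+\langle\sigma,\nabla_{\bar k}\nabla_l\sigma\rangle
\]
and $\nabla_{\bar k}\nabla_l=\nabla_l\nabla_{\bar k}-F_{l\bar k}$. In particular, if $\mathcal R_H=0$ and $\sigma$ is holomorphic and independent of time, then $L|\sigma|^2=-|\nabla'\sigma|^2\le0$. Let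
\[
m(t)=\min_My_1(\cdot,t),\qquad\mathcal A(t)=\max_{i=1,2}\max_MA_i(\cdot,t).
\]

\begin{lemma}\label{lem:C0}
The function $m$ is nondecreasing, and there is a constant $D\ge1$ such that on $M\times[0,T)$
\begin{equation}\label{eq:D}
D^{-1}\le b\le D,\qquad|w_1-w_2|^2\le Dy_1y_2,\qquad y_i\ge m(t)/D,\qquad|\varphi|^2\le D\,m(t)^{-2}.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:scalar}, $Lu_1\ge0$, so $m$ is nondecreasing. The identity map is a holomorphic section of $E^*\otimes E$, and the metric $G_1^*\otimes G_2$ has $\mathcal R=0$ by \eqref{eq:rules}. So its squared norm $\operatorname{tr}(G_1^{-1}G_2)$ is bounded by its initial maximum $D$. Multiplying out the matrices,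
\[
\operatorname{tr}(G_1^{-1}G_2)=\frac{y_1}{y_2}+\frac{y_2}{y_1}+\frac{|w_1-w_2|^2}{y_1y_2}.
\]
This gives the first two bounds, and the others follow from $y_2=y_1/b$ and $|\varphi|^2=b/y_1^2$.
\end{proof}

In the picture of Remark~\ref{rem:H3} the trace is $2\cosh$ of the hyperbolic distance: the two maps stay at bounded distance. This is the reason for introducing $G_1$, since it bounds the fiber size $b$ above and below for all time. Next comes the gradient estimate. Its proof works because the torsion term produced by the Bianchi identity is exactly absorbed by the defect $\mathcal R_{g^*}=-|\tau|^2$.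

\begin{lemma}\label{lem:C1}
$L\mathcal E_i\le0$. Hence there is $E_0$ with $|\partial u_i|^2$, $|\kappa_i|^2/y_i^2$, $|\partial w_i|^2/y_i^2\le E_0$ on $M\times[0,T)$.
\end{lemma}

\begin{proof}
Fix $i$ and drop it. Let $\tilde\nabla$ be the flat connection on $E$ for which $\tilde e_1,\tilde e_2$ are parallel; it is defined on $M$ because the frame changes by constant matrices. The difference $\Upsilon=\nabla-\tilde\nabla$, $\Upsilon_k=G_{,k}G^{-1}$, is a section of $W=\Lambda^{1,0}\otimes\operatorname{End}E$ over $M$. The $G$-adjoint of $\Upsilon_l$ has matrix $G_{,\bar l}G^{-1}$, so $|\Upsilon|^2=\mathcal E$.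

Let $\nabla$ denote the Chern connections of $g$ and $G$ acting on all indices. Then $F_{k\bar q}=-\nabla_{\bar q}\Upsilon_k$. With $X=\dot GG^{-1}=-g^{p\bar q}F_{p\bar q}$,
\[
\dot\Upsilon_k=\partial_kX+X\Upsilon_k-\Upsilon_kX=\nabla_kX=-g^{p\bar q}\nabla_kF_{p\bar q}.
\]
The Bianchi identity says that the $\operatorname{End}E$-covariant derivative of the component $F_{p\bar q}$ in direction $k$ is symmetric in $k,p$. Including the term $-\Gamma^m_{kp}F_{m\bar q}$ for the form index, it becomes $\nabla_kF_{p\bar q}-\nabla_pF_{k\bar q}=-T^m_{kp}F_{m\bar q}$. Therefore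
\[
\dot\Upsilon_k=g^{p\bar q}\nabla_p\nabla_{\bar q}\Upsilon_k-g^{p\bar q}T^m_{kp}\nabla_{\bar q}\Upsilon_m .
\]
Apply \eqref{eq:bochner} on $W$, where $\mathcal R=-|\tau|^2$ by \eqref{eq:rules} and Lemma~\ref{lem:defect}. At a point with $g_{k\bar l}=\delta_{kl}$ put $\Xi_{\bar pm}=\sum_k\overline{T^m_{kp}}\,\Upsilon_k$. The first term of \eqref{eq:bochner} is $-2\operatorname{Re}\langle\nabla''\Upsilon,\Xi\rangle$, and $|\Xi|^2=\sum_{k,l}Q_{l\bar k}\langle\Upsilon_k,\Upsilon_l\rangle=|\tau|^2|\Upsilon|^2$ by Lemma~\ref{lem:dim2}. Hence $L|\Upsilon|^2=-|\nabla'\Upsilon|^2-|\nabla''\Upsilon+\Xi|^2\le0$. The bounds follow from \eqref{eq:energy}.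
\end{proof}

It remains to bound $A_i=|e_1|^2_{G_i}$ from above. The section $e_1$ is not holomorphic, and indeed $A_i$ grows for the invariant solutions. On a cover, however, $e_1$ can be corrected to a holomorphic section that agrees with it along one fiber and grows linearly in the base.

\begin{lemma}\label{lem:growth}
For $\delta\in(0,1]$ and $0\le t_0\le t<T$,
\begin{equation}\label{eq:growth}
\mathcal A(t)\le(1+\delta)\mathcal A(t_0)+(1+\delta^{-1})D^2\,m(t_0)^{-3}(t-t_0).
\end{equation}
In particular $y_i\le A_i\le C(1+t)$ and $|w_i|\le(y_iA_i)^{1/2}\le C(1+t)$.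
\end{lemma}

\begin{proof}
Let $\hat M=\mathbb C\times\mathbb C/\Lambda'$, a cover of $M$ on which $z$ is proper. Fix $i$ and $x_0\in\hat M$, and let $\zeta=z-z(x_0)$ and $\sigma=e_1+\bar\zeta e_2$. Then $\bar\partial\sigma=0$, so $L|\sigma|^2_{G_i}\le0$, and by \eqref{eq:D}
\begin{equation}\label{eq:sigma}
|\sigma|^2_{G_i}=y_i+\frac{|w_i+\bar\zeta|^2}{y_i}\le(1+\delta)A_i+(1+\delta^{-1})\frac{D}{m(t)}|\zeta|^2 .
\end{equation}
With $m_0=m(t_0)$ let
\[
\Psi=(1+\delta)\mathcal A(t_0)+(1+\delta^{-1})Dm_0^{-1}\big(|\zeta|^2+Dm_0^{-2}(t-t_0)\big).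
\]
Then $|\sigma|^2\le\Psi$ at time $t_0$, and $L\Psi\ge0$ for $t\ge t_0$ because $\Delta|\zeta|^2=|\varphi|^2\le Dm_0^{-2}$. Since $\hat M$ is not compact we add a barrier. Let $\chi=e^{kt}(1+|\zeta|^2)^2$. From $\Delta(1+|\zeta|^2)^2=|\varphi|^2(2+4|\zeta|^2)$ we get $L\chi>0$ when $k>4Dm_0^{-2}$. Fix $t_1\in(t_0,T)$ and $\epsilon>0$. By \eqref{eq:sigma}, $|\sigma|^2$ grows at most like $1+|\zeta|^2$ uniformly on $[t_0,t_1]$, so the function $|\sigma|^2-\Psi-\epsilon\chi$ is negative outside a compact subset of $\hat M$; it is negative at $t_0$, and $L$ of it is negative. At a first zero its time derivative would be $\ge0$ and its Laplacian $\le0$, which is impossible. So it stays negative. Let $\epsilon\to0$ and evaluate at $x_0$, where $|\sigma|^2=A_i$.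
\end{proof}

The system has bounded coefficients and bounded gradients; standard linear theory now gives all higher derivatives once the coefficients are known to be continuous in time.

\begin{lemma}\label{lem:reg}
Let $G_1,G_2$ be smooth determinant-one matrix functions with parameters $(y_i,\tilde w_i)$ on $\mathbb B_R\times[t_1,t_2)$, where $\mathbb B_R\subset\mathbb C^2$ is a Euclidean ball. Suppose that both solve \eqref{eq:hym} with $g^*=(G_1)_{22}G_2$, and that $C_0^{-1}\le y_i\le C_0$, $|\tilde w_i|\le C_0$, $\mathcal E_i\le C_0$. Then for $R'<R$, $\eta>0$ and each $j$, the space-time derivatives of $G_1,G_2$ of order at most $j$ are bounded on the concentric region $\mathbb B_{R'}\times[t_1+\eta,t_2)$ in terms of $C_0$, $R-R'$, $\eta$ and $j$.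
\end{lemma}

\begin{proof}
In this proof constants depend only on $C_0$. The entries of $G_i$ are bounded and $\det G_i=1$, so the eigenvalues of $G_i$ and of $(g^{k\bar l})$ are bounded above and below. Then \eqref{eq:energy} bounds $G_{i,k}$ and $G_{i,\bar k}=(G_{i,k})^*$. Let $\xi$ be the real or imaginary part of an entry of $G_1$ or $G_2$. It solves $\dot\xi=\Delta\xi+f$, where $f$ is a smooth expression in the $G_i$ and their first derivatives, $|f|\le C$, and $|\nabla\xi|\le C_1$.

\emph{H\"older continuity in time.} Fix $x_0$, times $t'<t''$ and $r>0$ with $\mathbb B_r(x_0)\subset\mathbb B_R$, and let $h=\max_{[t',t'']}|\xi(x_0,\cdot)-\xi(x_0,t')|$. Choose $k$ with $k\ge|f|$ and $k\ge\Delta|x-x_0|^2$. On $\overline{\mathbb B_r(x_0)}\times[t',t'']$ the function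
\[
\xi(x_0,t')+C_1r+h\,\frac{|x-x_0|^2}{r^2}+k\Big(\frac h{r^2}+1\Big)(t-t')
\]
has $L(\cdot)\ge k\ge f$. It dominates $\xi$ at $t=t'$ by the gradient bound, and on $|x-x_0|=r$ because there $\xi\le\xi(x_0,t')+h+C_1r$. So it dominates $\xi$, and the same argument applies to $-\xi$. At $x_0$ this gives $h\le C_1r+k(h/r^2+1)(t''-t')$. For $t''-t'$ small we may take $r^2=2k(t''-t')$, and then $h\le2C_1r+r^2\le C(t''-t')^{1/2}$.

\emph{Bootstrap.} The coefficients $g^{k\bar l}$ are now Lipschitz in space and $\frac12$-H\"older in time. Interior parabolic $L^p$ estimates for operators with uniformly continuous coefficients \cite[Ch.~IV]{LSU} bound $\nabla^2\xi$ and $\dot\xi$ in $L^p$ of smaller backward cylinders, for all $p<\infty$. For $p>6$, the real dimension plus two, this makes $\nabla\xi$ parabolically H\"older continuous, and hence also $f$. Interior Schauder estimates give H\"older bounds for $\nabla^2\xi$ and $\dot\xi$. A spatial derivative of $\xi$ then solves the same linear equation with a H\"older right side, and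 induction bounds all spatial derivatives; the equation bounds the time derivatives.
\end{proof}

\begin{proposition}\label{prop:longtime}
$T=\infty$.
\end{proposition}

\begin{proof}
Suppose $T<\infty$. On a ball whose concentric half-ball contains a fundamental domain of $\Gamma$, the hypotheses of Lemma~\ref{lem:reg} hold on $[0,T)$ by Lemmas~\ref{lem:C0}, \ref{lem:C1} and~\ref{lem:growth}. So all derivatives of $G_i$ are bounded on $[T/2,T)$, and $g^*=(G_1)_{22}G_2$ is bounded above and below. Hence $\omega_t$ converges smoothly as $t\to T$ to a pluriclosed metric, and short-time existence extends the solution past $T$.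
\end{proof}

\section{The lower bound for the volume form}\label{sec:lower}

So far we know $c\le y_i\le C(1+t)$. This is too weak even for collapse, since it only gives $|Z|\le C(1+t)$. The error term in \eqref{eq:growth} shows what is missing: over an interval $[t_0,2t_0]$ it has size $m(t_0)^{-3}t_0$, which is the expected $t_0^{1/4}$ exactly when $m(t_0)\sim t_0^{1/4}$.

\begin{proposition}\label{prop:lower}
$m(t)\ge c\,t^{1/4}$ for $t\ge1$.
\end{proposition}

The maximum principle cannot give this directly, because the source term $|\kappa_1|^2/y_1^2$ in $Lu_1$ may vanish at a minimum of $y_1$. But $\kappa_1$ cannot be small on average, since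
\begin{equation}\label{eq:mean}
\int_M\kappa_1(\bar Z)\,d\mu=\int_M(1+\bar Zw_1)\,d\mu=1 .
\end{equation}
We therefore look for a monotone integral quantity.

\begin{lemma}\label{lem:dissipation}
For every $t\ge1$ there is $t'\in[t,2t]$ such that at time $t'$
\begin{equation}\label{eq:goodtime}
\int_My_1^{-1}\big(3|\partial u_1|^2+|\kappa_1|^2/y_1^2\big)\,d\mu\le\frac1{t\,m(t)} .
\end{equation}
\end{lemma}

\begin{proof}
On a surface, $\Delta f\,\omega^2=2\sqrt{-1}\,\partial\bar\partial f\wedge\omega$, and $\omega^2$ is a constant multiple of $y_1^2\,d\mu$. Since $\partial\bar\partial\omega=0$, two integrations by parts give $\int\Delta f\,y_1^2\,d\mu=0$ for all $f$. For $f=e^{-3u_1}$ we have $\Delta f=e^{-3u_1}(9|\partial u_1|^2-3\Delta u_1)$, so $\int y_1^{-1}\Delta u_1\,d\mu=3\int y_1^{-1}|\partial u_1|^2\,d\mu$. Let $I(t)=\int y_1^{-1}d\mu$. By \eqref{eq:scalar}, $-I'=\int y_1^{-1}(\Delta u_1+|\kappa_1|^2/y_1^2)\,d\mu$ is the left side of \eqref{eq:goodtime}. As $I(t)-I(2t)\le I(t)\le1/m(t)$, the mean value theorem gives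 $t'$.
\end{proof}

\begin{example}[Fiber-invariant metrics]\label{ex:fiber}
The translations $n_{0,\gamma}$ commute with $\Gamma$ and act on $M$ by biholomorphisms. If $\omega_0$ is invariant under them, then so is $\omega_t$ by uniqueness, and $y_i,w_i$ are functions on $B$. Then $\kappa_1=(1+\partial_{\bar z}w_1)\bar\varphi$, Lemma~\ref{lem:potential}(c) gives $\partial_zb=0$, so $b=1$ and $y_1=y_2=y$. The equation for $u=\log y$ and the integrand of \eqref{eq:goodtime} become
\[
\dot u=y^{-2}\partial_z\partial_{\bar z}u+y^{-4}|1+\partial_{\bar z}w_1|^2,\qquad\tfrac43\big|\partial_z\,y^{-3/2}\big|^2+y^{-5}|1+\partial_{\bar z}w_1|^2 .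
\]
The first term of the integrand controls the oscillation of $y^{-3/2}$. Suppose that at time $t'$ this yields $\max y\le Cm(t')$. Since $1+\partial_{\bar z}w_1$ has mean $1$, the second term gives
\[
1\le\int_M|1+\partial_{\bar z}w_1|^2\,d\mu\le\frac{(\max y)^5}{t\,m(t)}\le\frac{C\,m(2t)^5}{t\,m(t)} .
\]
For a power $m\sim t^\lambda$ this says $5\lambda\ge1+\lambda$, that is, $\lambda\ge\frac14$.
\end{example}

The general proof follows this pattern, with two additional difficulties. The functions depend on the fiber variable, so we average over fibers. And $\kappa_1(\bar Z)$ is now estimated by $|\kappa_1||Z|$, where $|Z|$ involves $w_2$, so $w_2$ must be bounded in terms of $m(t')$. We need two tools.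

\emph{Fiber averages.} For a function $f$ on $M$ let $\pi_*f(z)$ be the average of $f(z,\cdot)$ over $\mathbb C/\Lambda'$. It is a function on $B$, because $\Gamma$ translates $v$ on each fiber, and its mean over $B$ is $\int f\,d\mu$. By periodicity $\pi_*Vf=\pi_*\bar Vf=0$, hence $\partial_z\pi_*f=\pi_*Zf$ and $\partial_{\bar z}\pi_*f=\pi_*\bar Zf$.

\emph{A logarithmic Sobolev bound.} In real dimension two an $L^2$ bound on the gradient just fails to control the supremum; a crude pointwise bound on the gradient repairs this at the cost of a logarithm.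

\begin{lemma}\label{lem:log}
Let $f\in C^1(B)$ have mean $f_B$ on the flat torus $B$. For $0<r\le\frac12$,
\[
\sup|f-f_B|\le C\Big(r\sup|\nabla f|+\big(1+\log\tfrac1r\big)^{1/2}\|\nabla f\|_{L^2(B)}\Big).
\]
\end{lemma}

\begin{proof}
We have $f(x)-f_B=\int_Bk(x,y)\cdot\nabla f(y)\,dy$, where $k$ is the gradient of the Green's function and $|k(x,y)|\le C/d(x,y)$. The region $d(x,y)<r$ contributes at most $Cr\sup|\nabla f|$. On the rest use the Cauchy--Schwarz inequality and $\int_{d\ge r}d(x,y)^{-2}dy\le C(1+\log\frac1r)$.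
\end{proof}

\begin{lemma}\label{lem:dichotomy}
There is $c_0>0$ such that for every $t\ge1$ either $m(2t)\ge c_0t^{1/4}$ or $m(2t)^5\ge c_0\,t\,m(t)$.
\end{lemma}

\begin{proof}
Fix $t\ge1$ and let $t'$ be as in Lemma~\ref{lem:dissipation}. All functions are evaluated at time $t'$. Put
\[
m'=m(t')\in[m(t),m(2t)],\qquad\ell=\log(2+t)>1,\qquad r=(2+t)^{-2},\qquad\varrho^2=\frac{m'^3}{t\,m(t)} .
\]
Let $\varepsilon>0$ be small, to be fixed by three conditions below; the constants $C_j$ do not depend on $t$ or $\varepsilon$. If $\varrho^2\ell>\varepsilon$, then $m'^3>\varepsilon\,m(0)\,t/\ell$, and $m(2t)\ge(\varepsilon m(0))^{1/3}(t/\ell)^{1/3}$. As $t^{1/12}\ell^{-1/3}$ is bounded below on $[1,\infty)$, the first alternative holds, with a constant depending on $\varepsilon$. The gap between the exponents $\frac13$ and $\frac14$ is what makes the logarithm harmless. From now on assume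
\begin{equation}\label{eq:small}
\varrho^2\ell\le\varepsilon .
\end{equation}

\emph{Step 1: $y_1\le C_3m'$ on $M$.} Let $f=y_1^{-3/2}$ and $\eta=\pi_*(bf)$. The weight $b$ is chosen so that differentiating $\eta$ produces the field $Z+w_2V$, whose length does not involve $w_2$. By Lemma~\ref{lem:potential}(c) and $\pi_*V(bw_2f)=0$,
\[
\partial_z\eta=\pi_*\big(bZf-fV(bw_2)-f\kappa_1(\bar V)\big)=\pi_*\big(b(Z+w_2V)f-f\kappa_1(\bar V)\big).
\]
By \eqref{eq:param} and \eqref{eq:D},
\[
|(Z+w_2V)f|\le(y_1y_2)^{1/2}\,\tfrac32\,y_1^{-3/2}|\partial u_1|\le Cy_1^{-1/2}|\partial u_1|,\qquad|f\kappa_1(\bar V)|\le Cy_1^{-1/2}|\kappa_1|/y_1 .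
\]
Since $\eta$ is real, $|\nabla\eta|=2|\partial_z\eta|$. So \eqref{eq:goodtime} gives $\|\nabla\eta\|_{L^2(B)}\le C(tm(t))^{-1/2}$, and Lemma~\ref{lem:C1} gives $|\nabla\eta|\le C$. By Lemma~\ref{lem:growth}, $tm(t)\le C(1+t)^2$, so $r\le C(tm(t))^{-1/2}$. Lemma~\ref{lem:log} and \eqref{eq:small} yield
\[
\operatorname{osc}\eta\le C_1\big(\ell/(tm(t))\big)^{1/2}=C_1\ell^{1/2}\varrho\,m'^{-3/2}\le C_1\varepsilon^{1/2}m'^{-3/2}.
\]
Along the fibers $|Vu_1|\le|V||\partial u_1|\le C$, so $u_1$ has bounded oscillation on each fiber, and $C_2^{-1}f(x)\le\eta(\pi(x))\le C_2f(x)$ for all $x\in M$. At a minimum point of $y_1$ this gives $\max\eta\ge C_2^{-1}m'^{-3/2}$. If $C_1\varepsilon^{1/2}\le1/(2C_2)$, then $\min\eta\ge(2C_2)^{-1}m'^{-3/2}$, so $f\ge(2C_2^2)^{-1}m'^{-3/2}$ everywhere, which is the claim.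

\emph{Step 2: $\sup|Z|\le C_5(m'+\ell^{1/2})$.} By \eqref{eq:goodtime} and Step 1,
\begin{equation}\label{eq:kappaL2}
\int_M|\kappa_1|^2\,d\mu\le\frac{\sup y_1^3}{t\,m(t)}\le C_3^3\varrho^2 .
\end{equation}
Let $W=\sup|w_1|$. By \eqref{eq:D}, $|w_2|\le W+Cm'$, so $|Z|\le C(m'+W)$ by \eqref{eq:param}. Since $\bar Zw_1=\kappa_1(\bar Z)-1$, we get $\|\bar Zw_1\|_{L^2(d\mu)}\le1+C\varrho(m'+W)$. The function $\check w=\pi_*w_1$ has mean zero and $\partial_{\bar z}\check w=\pi_*\bar Zw_1$. On the torus $B$, integrating by parts twice gives $\|\partial_z\check w\|_{L^2}=\|\partial_{\bar z}\check w\|_{L^2}$, so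
\[
\|\nabla\check w\|_{L^2(B)}\le C\big(1+\varrho(m'+W)\big).
\]
By Lemmas~\ref{lem:C1} and~\ref{lem:growth}, $|Zw_1|\le|Z||\partial w_1|$ and $|\bar Zw_1|\le1+|Z||\kappa_1|$ are at most $C(1+t)^2$, so $r\sup|\nabla\check w|\le C$. Lemma~\ref{lem:log} gives $|\check w|\le C\ell^{1/2}(1+\varrho(m'+W))$. Along the fibers $|Vw_1|\le|V||\partial w_1|\le Cy_1\le Cm'$ and $|\bar Vw_1|=|\kappa_1(\bar V)|\le Cm'$, so $|w_1-\check w\circ\pi|\le Cm'$. Together with \eqref{eq:small},
\[
W\le C_4\big(m'+\ell^{1/2}+\varepsilon^{1/2}(m'+W)\big).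
\]
If $C_4\varepsilon^{1/2}\le\frac12$, then $W\le C(m'+\ell^{1/2})$, and the claim follows.

\emph{Step 3.} By \eqref{eq:mean}, \eqref{eq:kappaL2}, Step 2 and \eqref{eq:small},
\[
1\le\|\kappa_1\|_{L^2(d\mu)}\sup|Z|\le C_6\varrho\,(m'+\ell^{1/2})\le C_6\varrho m'+C_6\varepsilon^{1/2}.
\]
If $C_6\varepsilon^{1/2}\le\frac12$, then $\varrho m'\ge1/(2C_6)$, that is, $m'^5\ge(2C_6)^{-2}\,t\,m(t)$. This is the second alternative. Fix $\varepsilon$ satisfying the three conditions.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]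
Let $\bar m(t)=t^{-1/4}m(t)$. By Lemma~\ref{lem:dichotomy} there is $c_1>0$ such that for each $t\ge1$ either $\bar m(2t)\ge c_1$ or $\bar m(2t)^5\ge c_1\bar m(t)$. Let $c_2=\min\big(c_1,c_1^{1/4},2^{-1/4}m(0)\big)$. Then $\bar m\ge c_2$ on $[1,2]$. If $\bar m(t)\ge c_2$, then $\bar m(2t)\ge\min\big(c_1,(c_1c_2)^{1/5}\big)\ge c_2$, because $c_1\ge c_2$ and $c_1\ge c_2^4$. Induction over the intervals $[2^j,2^{j+1}]$ finishes the proof.
\end{proof}

\section{Upper bounds and decay of the gradient}\label{sec:upper}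

\begin{proposition}\label{prop:upper}
For $t\ge1$,
\begin{equation}\label{eq:sharpC0}
ct^{1/4}\le y_i\le A_i\le Ct^{1/4},\qquad|w_i|\le Ct^{1/4},\qquad|Z|\le Ct^{1/4},\qquad|V|\le C,\qquad|\varphi|\le Ct^{-1/4}.
\end{equation}
\end{proposition}

\begin{proof}
Fix $\delta$ with $\vartheta:=2^{-1/4}(1+\delta)<1$. By \eqref{eq:growth} and Proposition~\ref{prop:lower}, $\mathcal A(t)\le(1+\delta)\mathcal A(t_0)+Ct_0^{1/4}$ for $1\le t_0\le t\le2t_0$. So the numbers $a_j=2^{-j/4}\mathcal A(2^j)$ satisfy $a_{j+1}\le\vartheta a_j+C$ and are bounded, and the same inequality bounds $\mathcal A(t)\le Ct^{1/4}$ between the times $2^j$. The remaining bounds follow from $|w_i|^2\le y_iA_i$, \eqref{eq:D} and \eqref{eq:param}.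
\end{proof}

The factor $1+\delta$ in \eqref{eq:growth} is lost at every doubling of time; it is affordable because the target $t^{1/4}$ itself grows by $2^{1/4}$. Next we improve $\mathcal E_i\le C$ to the scale-invariant bound. The method is Bernstein's: since $L\mathcal E\le0$, it is enough to find a bounded function $f$ with $Lf\le-c\,\mathcal E$ up to an error of order $1/t$. The squared norms of $e_1$ and $e_2$, scaled to order one, provide it.

\begin{proposition}\label{prop:decay}
$\mathcal E_i\le C/t$ for $t\ge1$.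
\end{proposition}

\begin{proof}
Fix $i$ and drop it. Fix $t_0\ge1$, let $\lambda=t_0^{1/4}$, and on $[t_0,2t_0]$ let $f=\lambda^{-1}A+\lambda/y$; then $0<f\le C$. Since $e_2$ is holomorphic, $L(1/y)=-|\nabla'e_2|^2$. For $e_1$ we have $\nabla_{\bar q}e_1=-\bar\varphi_{\bar q}e_2$ with constant components $\bar\varphi_{\bar q}$, so $\nabla_p\nabla_{\bar q}e_1=-\bar\varphi_{\bar q}\nabla_pe_2$, and \eqref{eq:bochner} gives
\[
LA=2\operatorname{Re}\,g^{p\bar q}\bar\varphi_{\bar q}\langle\nabla_pe_2,e_1\rangle-|\nabla'e_1|^2-|\varphi|^2/y\le2|\varphi|A^{1/2}|\nabla'e_2|-|\nabla'e_1|^2 .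
\]
Using $2\lambda^{-1}|\varphi|A^{1/2}|\nabla'e_2|\le\frac12\lambda|\nabla'e_2|^2+2\lambda^{-3}|\varphi|^2A$ and \eqref{eq:sharpC0},
\[
Lf\le-\lambda^{-1}|\nabla'e_1|^2-\tfrac12\lambda|\nabla'e_2|^2+C\lambda^{-4}.
\]
The $(1,0)$-part of the flat connection $\tilde\nabla$ annihilates $e_1=\tilde e_1-\bar z\tilde e_2$ and $e_2$, so $\nabla'e_a=\Upsilon e_a$ with $\Upsilon$ as in the proof of Lemma~\ref{lem:C1}. The Gram matrix of $(\lambda^{-1/2}e_1,\lambda^{1/2}e_2)$ has entries $\lambda^{-1}A$, $w/y$, $\lambda/y$, which are bounded, and determinant $1$. So this frame is uniformly close to unitary up to a bounded factor, $\mathcal E=|\Upsilon|^2\le C(\lambda^{-1}|\nabla'e_1|^2+\lambda|\nabla'e_2|^2)$, and $Lf\le-c\,\mathcal E+C/t_0$. With $k=1/c$ and Lemma~\ref{lem:C1},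
\[
L\big((t-t_0)\mathcal E+kf\big)\le\mathcal E-\mathcal E+C/t_0 .
\]
The maximum principle on $[t_0,2t_0]$ gives $t_0\,\mathcal E(\cdot,2t_0)\le C$. This covers $t\ge2$, and Lemma~\ref{lem:C1} covers $[1,2]$.
\end{proof}

For the invariant solutions $\mathcal E_i=y^{-4}=\big(4(t+t_*)\big)^{-1}$, so the rate is sharp. Since the diameter is $O(t^{1/4})$ while $|\partial u_i|=O(t^{-1/2})$, the parameters become nearly constant in space.

\begin{corollary}\label{cor:osc}
For $t\ge1$: $\operatorname{osc}_Mu_i\le Ct^{-1/4}$, $|b-1|\le Ct^{-1/4}$, $|w_i|\le C$, and $|\kappa_i|,|\partial w_i|,|\bar\partial w_i|\le Ct^{-1/4}$.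
\end{corollary}

\begin{proof}
For any function $f$, \eqref{eq:sharpC0} gives
\begin{equation}\label{eq:df}
|df|_{g_N}\le C\big(|Zf|+|Vf|+|\bar Zf|+|\bar Vf|\big)\le Ct^{1/4}\big(|\partial f|+|\bar\partial f|\big).
\end{equation}
By \eqref{eq:energy} and Proposition~\ref{prop:decay}, $|\partial u_i|\le Ct^{-1/2}$ and $|\kappa_i|,|\partial w_i|\le Cy_it^{-1/2}\le Ct^{-1/4}$; also $|\bar\partial w_i|\le|\kappa_i|+|\varphi|\le Ct^{-1/4}$. So $\operatorname{osc}u_i\le Ct^{-1/4}$ and $\operatorname{osc}w_i\le C$. By Lemma~\ref{lem:conserved}, $b=e^{u_1-u_2}$ takes the value $1$ somewhere, and $w_\infty$ is the average of $w_2$ for the probability measure $b\,d\mu$. Finally $w_1$ has mean zero.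
\end{proof}

\section{The blowdown limit: proof of Theorem~\ref{thm:main}}\label{sec:blowdown}

\subsection*{Primary surfaces}
Part (a) is Proposition~\ref{prop:longtime}. By \eqref{eq:sharpC0}, $g_t\le(|Z|^2+|V|^2)\,g_N\le Ct^{1/2}g_N$, so $\operatorname{diam}(M,g_t/t)\le Ct^{-1/4}$. The Gromov--Hausdorff distance from a compact metric space to a point is half its diameter, which proves (b).

For (c), let $\omega^s(t)=s^{-1}\delta_s^*\tilde\omega(st)$, a solution on $\mathbb C^2$. Pulling back \eqref{eq:param}, we see that $\omega^s$ has the same form with parameters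
\begin{equation}\label{eq:rescaled}
y_i^s(x,t)=s^{-1/4}y_i(\delta_sx,st),\qquad w_i^s(x,t)=s^{-1/4}w_i(\delta_sx,st),
\end{equation}
where for $w_1^s$ this is the definition. Let $G_i^s$ be the corresponding matrices in the frame $\tilde e$, so that $(g^s)^*=(G_1^s)_{22}G_2^s$. Since $\tilde w_i^s=w_i^s+\bar z=s^{-1/4}\tilde w_i(\delta_sx,st)$, comparing entries gives
\[
G_i^s(x,t)=\Sigma\,G_i(\delta_sx,st)\,\Sigma,\qquad\Sigma=\operatorname{diag}(s^{-1/8},s^{1/8}).
\]
Equation \eqref{eq:hym} is unchanged by a constant congruence $G\mapsto\Sigma G\Sigma$ and by holomorphic pullback of $G$ and $g$ together, and replacing $g(t)$ by $s^{-1}g(st)$ multiplies both sides by $s$. So $G_i^s$ solves \eqref{eq:hym} with respect to $g^s$, and for the same reasons $\mathcal E_i^s(x,t)=s\,\mathcal E_i(\delta_sx,st)$. The results of Section~\ref{sec:upper} become, for $t\ge1/s$,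
\begin{equation}\label{eq:rescaledbounds}
\begin{gathered}
ct^{1/4}\le y_i^s\le Ct^{1/4},\qquad\mathcal E_i^s\le C/t,\qquad|w_i^s|\le Cs^{-1/4},\\
\operatorname{osc}_{\mathbb C^2}\log y_i^s\le C(st)^{-1/4},\qquad|y_1^s/y_2^s-1|\le C(st)^{-1/4}.
\end{gathered}
\end{equation}
On each compact subset of $\mathbb C^2\times(0,\infty)$ the hypotheses of Lemma~\ref{lem:reg} hold uniformly for large $s$. Hence every sequence $s_j\to\infty$ has a subsequence along which $G_1^{s_j},G_2^{s_j}$ converge in $C^\infty_{\mathrm{loc}}(\mathbb C^2\times(0,\infty))$. By \eqref{eq:rescaledbounds} the limit has $w_1=w_2=0$ and $y_1=y_2=y(t)$ constant in space. It solves \eqref{eq:scalar} with $\kappa_i=\bar\varphi$ and $|\varphi|^2=y^{-2}$, so $\dot y/y=y^{-4}$ and $y^4=4t+k$ on $(0,\infty)$. The bounds $c^4t\le4t+k\le C^4t$ hold for all $t>0$, and letting $t\to0$ gives $k=0$. Thus all subsequential limits agree, and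
\[
\omega^s(t)\longrightarrow\sqrt{-1}\big(2\sqrt t\;\varphi\wedge\bar\varphi+\psi\wedge\bar\psi\big)=:\omega'_\infty(t)\qquad(s\to\infty).
\]
For general $\beta$ write $\omega_t=\beta\,\omega'_{t/\beta}$ with $\omega'$ normalized. Then $s^{-1}\delta_s^*\tilde\omega(st)\to\beta\,\omega'_\infty(t/\beta)=\omega_\infty(t)$, which proves (c).

The family $\omega_\infty$ is the solution of Proposition~\ref{prop:ode} with $b=\beta$, $w=0$, $t_*=0$. It is nondegenerate for $t>0$ and invariant under the simply transitive group $N\supset\Gamma$, and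
\[
t\,\delta_{1/t}^*\omega_\infty(1)=\sqrt{-1}\,t\big(2\sqrt\beta\;t^{-1/2}\varphi\wedge\bar\varphi+\beta\,t^{-1}\psi\wedge\bar\psi\big)=\omega_\infty(t).
\]
This proves (d).

\subsection*{Secondary surfaces}
Let $M'\to M$ be a finite unramified cover by a primary Kodaira surface. The lift of the solution on $M$ is a solution on $M'$, and by uniqueness it agrees with the solution $\omega'_t$ on $M'$ with the lifted initial value, which exists on $[0,\infty)$. If the maximal time $T$ on $M$ were finite, the smooth convergence of $\omega'_t$ to the metric $\omega'_T$ would give smooth convergence of $\omega_t$ to a pluriclosed metric on $M$, and the solution would extend. So $T=\infty$. The covering is a surjective local isometry, so $\operatorname{diam}(M,\omega_t/t)\le\operatorname{diam}(M',\omega'_t/t)=O(t^{-1/4})$. The lifts of $\omega_t$ and $\omega'_t$ to the common universal cover $\mathbb C^2$ coincide, so (c) and (d) are the statements for $M'$. This completes the proof of Theorem~\ref{thm:main}.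

\section{Convergence to an invariant solution: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

Let $M$ be primary and $\beta=1$. For a function $f$ on $M$ write $\langle f\rangle=\int f\,d\mu$ and $\hat f=f-\langle f\rangle$. The rate in Theorem~\ref{thm:sharp} has a simple source. For an invariant solution, $\Delta f=a^{-1}\partial_z\partial_{\bar z}f$ on functions of $z$, with $a\sim2\sqrt t$, so the slowest modes of the heat equation decay like $\exp(-c\int t^{-1/2}dt)$. We prove this by an $L^2$ estimate. The obstacle is that $\Delta$ has variable coefficients and cannot be integrated by parts against $d\mu$. We replace it by the Laplacian of an invariant metric, and to control the error we first show that all derivatives decay faster than any power of $t$.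

Let $X_1,\dots,X_4$ be the real and imaginary parts of $Z$ and $V$, and let $X^I$ be the composition along a word $I$. As this frame is $N$-invariant, the norm $\|f\|_{C^k(M,g_N)}$ is equivalent to $\max_{|I|\le k}\sup|X^If|$, and the $C^k$ norm of a form is equivalent to that of its coefficients in $\varphi,\psi,\bar\varphi,\bar\psi$.

\begin{lemma}\label{lem:superpoly}
For all $k,n$: $\|\hat u_i\|_{C^k(M,g_N)}+\|\hat w_i\|_{C^k(M,g_N)}=O(t^{-n})$ as $t\to\infty$.
\end{lemma}

\begin{proof}
In the blowdown picture the functions are smooth at unit scale but periodic at the scale $s^{-1/4}$, and this forces them to be almost constant. Let $f^s$ be one of the real functions $\log y_i^s$, $\operatorname{Re}w_i^s$, $\operatorname{Im}w_i^s$ at time $1$. It is invariant under $\Gamma_s=\delta_s^{-1}\Gamma\delta_s\subset N$, and so is $X^If^s$. For $s\ge1$ the group $\Gamma_s$ has a fundamental domain in a fixed ball, so by Section~\ref{sec:blowdown} $\sup_{\mathbb C^2}|X^If^s|\le C_I$ for large $s$. The map $\delta_s$ is an isometry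 from $(\Gamma_s\backslash\mathbb C^2,\delta_s^*g_N)$ to $(M,g_N)$, and $\delta_s^*g_N\ge s^{1/2}g_N$; hence $\operatorname{diam}(\Gamma_s\backslash\mathbb C^2,g_N)\le Cs^{-1/4}$. A real function $F$ of mean zero on this quotient vanishes somewhere, so $\sup|F|\le Cs^{-1/4}\max_j\sup|X_jF|$. Each $X_jF$ again has mean zero. Iterating $4n$ times, starting from $F=X^If^s$ with $I$ nonempty or from $f^s$ minus its mean, gives $\sup|F|\le C_{I,n}s^{-n}$. To return to $M$ at time $s$, use \eqref{eq:rescaled} together with $Z(f\circ\delta_s)=s^{1/4}(Zf)\circ\delta_s$ and $V(f\circ\delta_s)=s^{1/2}(Vf)\circ\delta_s$; this costs at most the factor $s^{1/4}$.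
\end{proof}

\subsection*{The invariant comparison Laplacian}
Let $h(t)$ be the invariant metric obtained from \eqref{eq:param} by replacing $u_1,u_2,w_2$ by their means, with $\theta_h=\psi-\langle w_2\rangle\varphi$. The metrics $g$ and $h$ are uniformly equivalent for $t\ge1$: the coefficients of $\varphi\wedge\bar\varphi$ and of the fiber term are comparable by Corollary~\ref{cor:osc}, and $\theta=\theta_h-\hat w_2\varphi$ with $|\hat w_2\varphi|\le Ct^{-1/4}$ while $|\theta|\ge c$. From $\bar\partial f=\bar Zf\,\bar\varphi+\bar Vf\,\bar\psi$ and $\partial\bar\psi=-\varphi\wedge\bar\varphi$,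
\begin{equation}\label{eq:ddbar}
\partial\bar\partial f=(Z\bar Zf-\bar Vf)\,\varphi\wedge\bar\varphi+Z\bar Vf\,\varphi\wedge\bar\psi+V\bar Zf\,\psi\wedge\bar\varphi+V\bar Vf\,\psi\wedge\bar\psi .
\end{equation}
The Laplacian of a Hermitian metric is the sum of these four coefficients times the inner products of $\varphi,\psi$. For $h$ the inner products are constant on $M$, so $\int\Delta_hf\,d\mu=0$. Applied to $\hat u^2$ and $|\hat w|^2$, this gives
\begin{equation}\label{eq:parts}
\int\hat u\,\Delta_h\hat u\,d\mu=-\int|\partial\hat u|_h^2\,d\mu,\qquad\operatorname{Re}\int\overline{\hat w}\,\Delta_h\hat w\,d\mu=-\frac12\int\big(|\partial\hat w|_h^2+|\bar\partial\hat w|_h^2\big)\,d\mu .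
\end{equation}
For $g$ the inner products are $e^{-u_1-u_2}$, $w_2e^{-u_1-u_2}$ and $e^{u_2-u_1}+|w_2|^2e^{-u_1-u_2}$. These are Lipschitz functions of $(u_1,u_2,w_2)$ on the convex set $\{u_i\ge-C,\ |u_1-u_2|\le C,\ |w_2|\le C\}$, which contains the values and hence the means. By \eqref{eq:ddbar} and Lemma~\ref{lem:superpoly},
\begin{equation}\label{eq:error}
|(\Delta-\Delta_h)f|\le Ct^{-2}\sum_j\big(|\hat u_j|+|\hat w_j|\big)\qquad\text{for }f=u_i,w_i\text{ and }t\text{ large}.
\end{equation}

\begin{lemma}\label{lem:exp}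
There is $c>0$ such that for every $k$, $\|\hat u_i\|_{C^k}+\|\hat w_i\|_{C^k}=O(e^{-c\sqrt t})$.
\end{lemma}

\begin{proof}
In \eqref{eq:energy} the function $w$ enters divided by $y\sim t^{1/4}$, and we weight it accordingly:
\[
\Phi=\frac12\sum_i\int\big(\hat u_i^2+t^{-1/2}|\hat w_i|^2\big)d\mu,\quad p^2=\sum_i\int|\partial\hat u_i|_h^2\,d\mu,\quad q^2=t^{-1/2}\sum_i\int\big(|\partial\hat w_i|_h^2+|\bar\partial\hat w_i|_h^2\big)d\mu .
\]
Functions of $t$ alone integrate to zero against $\hat u_i$ and $\hat w_i$, and the weight $t^{-1/2}$ is decreasing, so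
\[
\Phi'\le\sum_i\int\hat u_i\,\dot u_i\,d\mu+t^{-1/2}\sum_i\operatorname{Re}\int\overline{\hat w_i}\,\dot w_i\,d\mu .
\]
As $\kappa_{i\bar l,k}=w_{i,k\bar l}$, the equations \eqref{eq:scalar} read
\[
\dot u_i=\Delta u_i+e^{-2u_i}\big(|\varphi|^2+2\operatorname{Re}\langle\bar\varphi,\bar\partial w_i\rangle+|\bar\partial w_i|^2\big),\qquad\dot w_i=\Delta w_i-2g^{k\bar l}u_{i,k}\kappa_{i\bar l}.
\]
We estimate the contributions to $\Phi'$ one by one, using \eqref{eq:sharpC0}, Corollary~\ref{cor:osc}, and $\|\hat u_i\|_{L^2}\le C\Phi^{1/2}$, $\|\hat w_i\|_{L^2}\le Ct^{1/4}\Phi^{1/2}$.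
\begin{itemize}
\item The Laplacians contribute at most $-p^2-\frac12q^2+Ct^{-3/2}\Phi$, by \eqref{eq:parts} and \eqref{eq:error}.
\item The term $e^{-2u_i}|\varphi|^2=e^{-2u_i-u_1-u_2}$ equals the function of $t$ obtained by inserting the means, which is $O(t^{-1})$, times $1+O(\sum_j|\hat u_j|)$. It contributes at most $Ct^{-1}\Phi$.
\item The other two terms in $\dot u_i$ are at most $Ct^{-1/2}\cdot t^{-1/4}|\bar\partial w_i|$. They contribute at most $Ct^{-3/4}\Phi^{1/2}\cdot t^{1/4}q$.
\item The last term in $\dot w_i$ is at most $Ct^{-1/4}|\partial u_i|$. It contributes at most $Ct^{-1/2}\cdot t^{1/4}\Phi^{1/2}\cdot t^{-1/4}p$.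
\end{itemize}
Altogether
\[
\Phi'\le-p^2-\tfrac12q^2+Ct^{-1}\Phi+Ct^{-1/2}\Phi^{1/2}(p+q).
\]
The Poincar\'e inequality on $(M,g_N)$ and \eqref{eq:df} give $\Phi\le Ct^{1/2}(p^2+q^2)$. So the last two terms are at most $Ct^{-1/4}(p^2+q^2)$, and for large $t$
\[
\Phi'\le-\tfrac14(p^2+q^2)\le-c_1t^{-1/2}\Phi,\qquad\text{hence}\qquad\Phi\le Ce^{-2c_1\sqrt t}.
\]
To pass to $C^k$, define $\|f\|_{H^j}^2=\int\big((1+\Delta_N)^jf\big)\bar f\,d\mu$ with the nonnegative Laplace--Beltrami operator $\Delta_N$ of $g_N$. The Cauchy--Schwarz inequality gives $\|f\|_{H^j}^2\le\|f\|_{H^{2j}}\|f\|_{L^2}$, and $\|f\|_{C^k}\le C_k\|f\|_{H^{k+3}}$ in dimension four. The norms $\|\hat u_i\|_{H^{2j}}$, $\|\hat w_i\|_{H^{2j}}$ are bounded by Lemma~\ref{lem:superpoly}, so any $c<c_1/2$ works for all $k$.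
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
It remains to determine the means. Write $O$ for $O(e^{-c\sqrt t})$, with $c$ decreased finitely many times, independently of $k$. By Lemma~\ref{lem:conserved}, $1=e^{\langle u_1\rangle-\langle u_2\rangle}\int e^{\hat u_1-\hat u_2}d\mu$, so $\langle u_1\rangle-\langle u_2\rangle=O$, and $w_\infty-\langle w_2\rangle=\int b\,\hat w_2\,d\mu=O$. Thus $b=1+O$ and $w_2=w_\infty+O$ in every $C^k$. In the equation for $\dot u_1$, the term $\Delta u_1$ and the terms containing $\bar\partial w_1$ are $O$, and $e^{-3u_1-u_2}=e^{-4\langle u_1\rangle}(1+O)$. Integrating over $M$ gives $\langle u_1\rangle'=e^{-4\langle u_1\rangle}+O$. Since $e^{4\langle u_1\rangle}\le Ct$,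
\[
\frac d{dt}\big(e^{4\langle u_1\rangle}-4t\big)=O\big(te^{-c\sqrt t}\big).
\]
The right side is integrable with tails of size $O$, so $e^{4\langle u_1\rangle}=4(t+t_*)+O$ for some $t_*\in\mathbb R$. Then
\[
y_1y_2=e^{2\langle u_1\rangle}\,e^{\langle u_2\rangle-\langle u_1\rangle+\hat u_1+\hat u_2}=2\sqrt{t+t_*}+O
\]
in every $C^k$. The coefficients of $\omega$ in \eqref{eq:param} are $y_1y_2+b|w_2|^2$, $-bw_2$, $-b\bar w_2$ and $b$, which gives the expansion for $\beta=1$. For general $\beta$, write $\omega_t=\beta\,\omega'_{t/\beta}$ and use $2\beta\sqrt{t/\beta+t_*'}=2\sqrt{\beta(t+\beta t'_*)}$; so $t_*=\beta t_*'$, and $c$ is replaced by $c/\sqrt\beta$. The comparison metric is the $N$-invariant solution of Proposition~\ref{prop:ode} with $b=\beta$ and $w=w_\infty$, defined for $t>-t_*$.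
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHPV}
Barth, Hulek, Peters, and Van de Ven, \emph{Compact Complex Surfaces}.

\bibitem{Kodaira}
Kodaira, \emph{On the structure of compact complex analytic surfaces I}.

\bibitem{LSU}
Ladyzhenskaya, Solonnikov, and Ural'ceva, Chapter IV.

\bibitem{Streets}
Jeffrey Streets, \emph{Pluriclosed flow and the geometrization of complex surfaces}, arXiv:1808.09490 (2018).

\bibitem{ST}
Streets and Tian, \emph{A parabolic flow of pluriclosed metrics}, IMRN 2010.

\end{thebibliography}
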